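# Stable maps of degree $d$ to $\mathbb P^d$ and Mori dream spaces

Throughout we work over $\mathbb C$, and $[n]=\{1,\dots,n\}$.

## 1. Four lines through a point

Let $p=[1:0:0:0:0]\in\mathbb P^4$. For $i=1,\dots,4$ let $R_i$ be the line through $p$ and the $i$-th of the other four coordinate points. The four lines meet only at $p$ and together span $\mathbb P^4$. We ask which stable maps of genus $0$ and degree $4$ have image $R_1\cup\dots\cup R_4$.

Recall that a *stable map* of genus $0$ without marked points is a morphism $f:C\to\mathbb P^r$ from a connected nodal curve $C$ whose components are copies of $\mathbb P^1$ forming a tree, such that every component contracted to a point by $f$ carries at least three nodes. Its degree is the sum of the degrees on the components.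

By degree reasons four components of $C$ map isomorphically to the four lines, and the rest is contracted to $p$. Four branches cannot meet at one point of a nodal curve, so there must be a contracted part $C_0$. The lines are tails glued to $C_0$ at four points $p_1,\dots,p_4$. Everything is rigid except the cross-ratio of the $p_i$. We obtain a curve
$$\Theta\cong\overline M_{0,4}\cong\mathbb P^1$$
inside the space $X=\overline{\mathcal M}_{0,0}(\mathbb P^4,4)$ of dimension $25-4=21$. The image curve does not see where we are on $\Theta$.

Let us compute how some divisors of $X$ meet $\Theta$.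

* $H_\Lambda$, the maps whose image meets a fixed plane $\Lambda$. A general plane misses the four lines, so $H\cdot\Theta=0$.
* $D_{deg}$, the maps whose image lies in a hyperplane. Our lines span $\mathbb P^4$, so $D_{deg}\cdot\Theta=0$.
* $\Delta_2$, the maps with a node separating the degrees $2|2$. Take $p_1,p_2,p_3=0,1,\infty$ and $p_4=\lambda$. The family of all $(C_0,p_i)$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ at $(0,0),(1,1),(\infty,\infty)$, with the strict transforms of the three constant sections and of the diagonal. There are three singular fibres, each splitting the marks as $2|2$. The total space is smooth at the nodes, so each intersection is transverse, and $\Delta_2\cdot\Theta=3$.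
* $\Delta_1$, the maps with a node separating $1|3$. All four tail nodes are of this kind, so $\Theta\subset\Delta_1$, and near $\Theta$ the divisor $\Delta_1$ has four branches, one for each tail. The normal bundle of the $i$-th branch along $\Theta$ is the tensor product of the tangent lines of the two branches of the curve at the node, $T_{p_i}C_0\otimes T_0(\text{tail})$ (a textbook fact; Section 5 proves what we need independently). The second factor is constant. The first has degree equal to the self-intersection of the $i$-th section. A constant section has self-intersection $0$ and passes through one blown-up point, giving $-1$. The diagonal has self-intersection $2$ and passes through three, giving $2-3=-1$. Hence $\Delta_1\cdot\Theta=-4$.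

For $r=d\ge3$ the canonical class satisfies $-K_X=(d+1)D_{deg}+2\Delta$ with $\Delta=\sum_k\Delta_k$. Hence
$$-K_X\cdot\Theta=5\cdot 0+2(-4+3)=-2 .$$
So $-K_X$ is not even nef for $d=4$.

Now replace the four lines by $n$ rational curves of degrees $a_1,\dots,a_n$ through $p$, with $\sum a_i=d$. The same picture gives a copy of $\overline M_{0,n}$, made of maps with one and the same image. Two things are then in doubt. The anticanonical class is not positive, so the usual criterion for a tame birational geometry does not apply. And the space contains, as the set of all maps supported on a fixed curve near a given one, the spaces $\overline M_{0,n}$, which can be complicated. *Is $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ nevertheless a Mori dream space?* This question comes from Dawei Chen, Izzet Coskun, Charley Crissman, "Towards Mori's program for the moduli space of stable maps", arXiv:0905.2947 (2009).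

## 2. Mori dream spaces, the divisors $B_k$, and the statements

**Definition (Hu–Keel).** A normal $\mathbb Q$-factorial projective variety $X$ is a *Mori dream space* (MDS) if

* $\operatorname{Pic}(X)$ is finitely generated, equivalently $\operatorname{Pic}(X)_{\mathbb Q}=N^1(X)_{\mathbb Q}$;
* $\operatorname{Nef}(X)$ is generated by finitely many semi-ample line bundles;
* there are finitely many small $\mathbb Q$-factorial modifications $f_i:X\dashrightarrow X_i$ (birational maps that are isomorphisms in codimension one) such that each $X_i$ satisfies the previous condition and $\operatorname{Mov}(X)=\bigcup_i f_i^*\operatorname{Nef}(X_i)$.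

Under these hypotheses, $X$ is an MDS if and only if its *Cox ring* $\bigoplus_{m\in\mathbb Z^k}H^0(X,m_1L_1+\dots+m_kL_k)$ is finitely generated, where $L_1,\dots,L_k$ are line bundles whose classes form a basis of $\operatorname{Pic}(X)_{\mathbb Q}$. This criterion is the form we use.

*Example.* Let $X$ be the blow-up of $\mathbb P^2$ at $p=\{x=y=0\}$, with line class $h$ and exceptional curve $E$. Then $H^0(X,ah-bE)$, $b\ge0$, has as basis the monomials $x^iy^jz^l$ with $i+j+l=a$ and $i+j\ge b$. Let $x',y'$ be the sections of $h-E$ given by $x,y$, and $e$ the section of $E$. Such a monomial is $x'^iy'^jz^le^{\,i+j-b}$. The case $b<0$ is the same, so the Cox ring is $\mathbb C[x',y',z,e]$.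

**Definition.** For a pair $(X,B)$, a normal variety with a $\mathbb Q$-divisor such that $K_X+B$ is $\mathbb Q$-Cartier, and a divisor $G$ on some birational model $\mu:Y\to X$ ("a divisor over $X$"), the *discrepancy* of $G$ is its coefficient in $K_Y-\mu^*(K_X+B)$. For a divisor on $X$ itself it is minus its coefficient in $B$. With $B$ effective, the pair is *klt* if all discrepancies are $>-1$. A variety $X$ is *log Fano* if there is an effective $\mathbb Q$-divisor $B$ with $(X,B)$ klt and $-(K_X+B)$ ample.

*Example.* For $(\mathbb A^2,c\{xy=0\})$ the exceptional curve of the blow-up of the origin has discrepancy $1-2c$, which is $>-1$ iff $c<1$. The ruled surface $\mathbb F_2$ has a $(-2)$-curve $C_0$, a fibre $F$ and $-K=2C_0+4F$, so $-K\cdot C_0=0$ and $\mathbb F_2$ is not Fano. With $B=\varepsilon C_0$ one gets $-(K+B)\cdot C_0=2\varepsilon$ and $-(K+B)\cdot F=2-\varepsilon$. So $\mathbb F_2$ is log Fano.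

We may use the following facts.

* **Fact 1** (Birkar–Cascini–Hacon–McKernan, Corollary 1.3.1). Every log Fano variety is an MDS.
* **Fact 2.** $-K$ of $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is big; for $d\ge3$ it is proportional to $D_{deg}+\frac2{d+1}\Delta$.
* **Fact 3.** $-K$ is ample only in a few very small cases with $d\in\{2,3\}$; in general Fact 1 does not apply directly.

**Notation on the space of maps.** For $r\ge2$ put $X=\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$, a normal $\mathbb Q$-factorial projective variety. For $1\le k\le\lfloor d/2\rfloor$, $\Delta_k$ is the irreducible divisor of maps whose domain has a node separating the degrees $k,d-k$. For a codimension-2 linear space $\Lambda$, $H_\Lambda$ is the divisor of maps whose image meets $\Lambda$, and $H$ is its class. The classes $H,\Delta_1,\dots,\Delta_{\lfloor d/2\rfloor}$ form a basis of $\operatorname{Pic}(X)_{\mathbb Q}$ [P].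

**Notation on $\overline M_{0,n}$.** For $|I|,|I^c|\ge2$, $\delta_I=\delta_{I^c}$ is the boundary divisor of curves with a node splitting the marks as $I|I^c$. The $i$-th cotangent line bundle is $\mathcal L_i$, its class is $\psi_i$. On $\overline M_{0,4}$ there are three boundary points, and Section 1 showed $\deg\psi_i=1$.

Let $a=(a_1,\dots,a_n)$, $n\ge4$, be positive integers with $\sum a_i=d$, and $a(I)=\sum_{i\in I}a_i$. Put
$$B_k=\sum_{\{I,I^c\}:\ |I|,|I^c|\ge2,\ \{a(I),a(I^c)\}=\{k,d-k\}}\delta_I\;-\sum_{i:\ \{a_i,d-a_i\}=\{k,d-k\}}\psi_i ,\tag{1}$$
and let $\mathcal O(B_k)$ be the corresponding line bundle, where $\psi_i$ stands for $\mathcal L_i$.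

*Examples.* For $a=(1,1,1,1)$ we get $B_1=-\sum\psi_i$ of degree $-4$ and $B_2=\delta_{12}+\delta_{13}+\delta_{14}$ of degree $3$, the numbers of Section 1. For $a=(1,2,4,8)$, $d=15$, the splittings $12|34$, $13|24$, $23|14$ have degrees $3|12$, $5|10$, $6|9$, and single marks have $1|14$, $2|13$, $4|11$, $8|7$. So $B_3=\delta_{12}$, $B_5=\delta_{13}$, $B_6=\delta_{23}$, while $B_1,B_2,B_4,B_7$ are $-\psi_1,-\psi_2,-\psi_3,-\psi_4$. Now every boundary divisor occurs by itself.

**Theorem 1.** Let $r\ge2$. If $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is an MDS, then for every such $a$ there is $N\ge1$ such that $\bigoplus_{m\in\mathbb Z^{\lfloor d/2\rfloor}}H^0(\overline M_{0,n},\mathcal O(N\sum_k m_kB_k))$ is a finitely generated $\mathbb C$-algebra.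

**Theorem 2.** For all $r\ge2$ and $d\ge1023$, $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is not an MDS (hence not log Fano). In particular $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is not an MDS for $d\ge1023$. More generally, if $n\ge5$ and $\overline M_{0,n}$ is not an MDS, then $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is not an MDS for all $r\ge2$, $d\ge2^n-1$.

**Corollary 3.** If $r\ge2$, $d\ge4$ and $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is an MDS, then so is $\overline M_{0,d}/S_d$.

**Theorem 4.** $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is log Fano, hence an MDS, for $d=2,3,4$.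

So it is not true that $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is an MDS for every $d\ge2$; Theorem 2 alone answers the question. The range $5\le d\le1022$ is not settled here (Theorem 1 and Corollary 3 give necessary conditions there), and the bound $1023$ is not claimed to be sharp.

Besides Fact 1 we use these published inputs.

* [FP] Fulton–Pandharipande, *Notes on stable maps and quantum cohomology*: the automorphism-free locus $X^*\subset X$ is open, smooth and a fine moduli space; the stack of stable maps is smooth; $\overline{\mathcal M}_{0,0}(\mathbb P^2,2)$ is the space of complete conics.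
* [P] Pandharipande, Trans. AMS 351 (1999): the basis of $\operatorname{Pic}(X)_{\mathbb Q}$ and the formula for $K_X$.
* [Keel, Trans. AMS 1992]: $\operatorname{Pic}(\overline M_{0,n})$ is finitely generated, equals $N^1$, and is generated by boundary divisors.
* [CLTU] Castravet–Laface–Tevelev–Ugaglia, *Blown-up toric surfaces with non-polyhedral effective cone*, Crelle 2023: in characteristic $0$, $\overline{\mathrm{Eff}}(\overline M_{0,n})$ is not polyhedral for $n\ge10$.

**Local structure at nodes.** Let $f:C\to\mathbb P^r$ be a stable map with nodes $z_1,\dots,z_q$. Since $H^1(C,f^*T_{\mathbb P^r})=0$, deformations of $f$ map smoothly onto deformations of $C$, hence onto $\prod_j(\text{deformations of the node }z_j)$. So near $f$ there are *smoothing parameters* $(t_1,\dots,t_q)$ defining a smooth map to $\mathbb A^q$; the universal curve at $z_j$ is $xw=t_j$, and $\Delta_k$ is locally the product of those $t_j$ whose node separates the degrees $k,d-k$.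

We shall use twice the following count. Let $Q\subset C$ be a connected subcurve with $c$ components, all contracted by $f$. Each component has at least $3$ nodes, and $c-1$ nodes are internal to $Q$, so
$$\#\{\text{nodes joining }Q\text{ to the rest of }C\}\ \ge\ 3c-2(c-1)=c+2\ \ge\ 3.\tag{2}$$

## 3. Restricting a Cox ring to a subvariety

The first thing one tries is: $X$ contains $\overline M_{0,n}$, and $\overline M_{10}:=\overline M_{0,10}$ has a non-polyhedral effective cone, so $X$ should be bad too. But a subvariety of an MDS can be anything projective. The plane $\mathbb P^2$ is an MDS, and a smooth cubic in it is not, its Picard group not being finitely generated.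

Here is where the argument stops. Restriction gives a ring homomorphism from the Cox ring of $X$ to a ring of sections on $\Theta$, and finite generation passes to the *image* only. Surjectivity fails already in Section 1: $\mathcal O(-N\Delta_1)$ has degree $4N$ on $\Theta\cong\mathbb P^1$, hence $4N+1$ independent sections there, whereas on $X$ it has none.

What helps is that $\Theta$ is special. The divisor $H$ does not see it, and $H$ is semiample. Suppose $\Theta$ is a whole fibre of the contraction $\varphi:X\to Y$ given by a multiple of $H$. Let $s$ be a section of $\mathcal O(NH)$ without zeros on $\Theta$. Inverting $s$ in the Cox ring keeps it finitely generated, and replaces sections on $X$ by sections on the open set $X_s=\{s\neq0\}$, which lies over an affine open set of $Y$. There only the behaviour near one fibre matters. In the example we now allow sections of $jNH-N\Delta_1$ for all $j$.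

This leaves one difficulty: a section on a fibre need not extend to a neighbourhood of it. Extending it step by step over the infinitesimal neighbourhoods meets obstructions in $H^1(\Theta,L\otimes\mathcal I^j/\mathcal I^{j+1})$, where $\mathcal I$ is the ideal sheaf of $\Theta$, and we have no reason for these to vanish. They do not matter if a neighbourhood of $\Theta$ *retracts holomorphically onto* $\Theta$ and all our line bundles are pulled back along the retraction: then one pulls the section back.

In Section 1 such a retraction can be seen. Choose a hyperplane $\Pi_i$ crossing the line $R_i$ at a point other than $p$. A map $f:C\to\mathbb P^4$ close to a point of $\Theta$ has, for each $i$, exactly one point $x_i$ near the chosen one with $f(x_i)\in\Pi_i$. Send $f$ to the stable model of $(C;x_1,\dots,x_4)$, that is, to a cross-ratio. On $\Theta$ the tails, each with only one mark, are contracted, and we recover $(C_0;p_1,\dots,p_4)$. Sections 4 to 6 carry this out.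

## 4. The contraction given by $H$ and one of its fibres

Fix $r\ge2$, $a$, $n\ge4$, $d=\sum a_i$ as in Theorem 1.

**Step 1. $H$ is semiample.** This step produces the contraction. Let $ev:\overline{\mathcal M}_{0,1}(\mathbb P^r,d)\to\mathbb P^r$ be the evaluation and $\pi:\overline{\mathcal M}_{0,1}(\mathbb P^r,d)\to X$ the forgetful map. The group $G=PGL_{r+1}$ acts compatibly and transitively on $\mathbb P^r$. So $ev$, being flat over a dense open set, is flat, and by generic smoothness its fibres are generically reduced. They are irreducible: if $P$ is the stabilizer of $q$, then $G\times ev^{-1}(q)\to\overline{\mathcal M}_{0,1}(\mathbb P^r,d)$, $(g,x)\mapsto gx$, is a $P$-torsor over an irreducible variety. Since $P$ is connected, the total space is irreducible, and so is its factor $ev^{-1}(q)$. As $ev$ is open with irreducible fibres, $ev^{-1}(\Lambda)$ is irreducible, generically reduced, of codimension $2$.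

A general map meeting $\Lambda$ meets it in one point. Indeed the length of $f^{-1}(\Lambda)$ is upper semicontinuous where it is finite, and it is $1$ for $\Lambda=\{x_0=x_1=0\}$ and $f=[xp_0:xp_1:f_2:\cdots]$ with $p_0,p_1$ coprime of degree $d-1$ and $p_0,p_1,f_2$ non-zero at $x=0$. So $\pi$ is generically injective on $ev^{-1}(\Lambda)$, and $\pi_*ev^*[\Lambda]=H_\Lambda$ is a prime divisor. All $\Lambda$ are rationally equivalent, $ev$ is flat and $\pi$ proper, so all $H_\Lambda$ are rationally equivalent. On the normal variety $X$ this means linearly equivalent.

Fix $N\ge1$ such that $NH$ and all $N\Delta_k$ are Cartier. For every stable map $f$ some $\Lambda$ misses the curve $f(C)$, so $f\notin H_\Lambda$. Hence $|NH|$ is base point free. Let $\beta:X\to\mathbb P^\nu$ be the morphism given by $|NH|$, with Stein factorization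
$$X\xrightarrow{\ \varphi\ }Y\longrightarrow\mathbb P^\nu,\qquad\varphi_*\mathcal O_X=\mathcal O_Y,\qquad Y\to\mathbb P^\nu\text{ finite}.$$
Let $s_\Lambda\in H^0(X,\mathcal O(NH))$ be the section with divisor $NH_\Lambda$; it is the pullback of a linear form on $\mathbb P^\nu$.

**Step 2. A copy of $\overline M_{0,n}$ in $X^*$.** This step generalizes the four lines. Choose $p\in\mathbb P^r$ and maps $g_i:\mathbb P^1\to\mathbb P^r$ of degree $a_i$ with $g_i(0)=p$, birational onto pairwise distinct images $R_i$. (Take lines for $a_i=1$ and $x\mapsto[1:x:x^{a_i}:0:\cdots]$ for $a_i\ge2$, with $p=[1:0:\cdots:0]$, and move the images by projectivities fixing $p$. These act transitively on $\mathbb P^r\setminus\{p\}$ and form a connected group, so a curve through $p$ has infinitely many translates.) Let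
$$\iota:\overline M:=\overline M_{0,n}\to X$$
send $(C_0,p_1,\dots,p_n)$ to the stable map that contracts $C_0$ to $p$ and has tails $(\mathbb P^1,0)$ glued at $p_i$ and mapped by $g_i$. An isomorphism between two such maps sends the $i$-th tail to the $i$-th tail, because the $R_i$ are distinct. It is the identity on it, because $g_i$ is birational onto its image. So it comes from an isomorphism of the pointed curves $(C_0,p_i)$, and such an isomorphism is unique if it exists. Hence $\iota$ is injective with image $\Theta\subset X^*$.

**Lemma A.** $\varphi(\Theta)$ is a point $y$, and $\varphi^{-1}(y)=\Theta$ as sets.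

*Proof.* *$\Theta$ is mapped to a point.* If $\Lambda\cap\bigcup R_i=\emptyset$, then $s_\Lambda$ has no zero on $\Theta$. So $\iota^*\mathcal O(NH)=(\beta\iota)^*\mathcal O(1)$ is trivial, and $\beta\circ\iota$ is constant on the connected projective variety $\overline M$.

*Every map $f$ in $\beta^{-1}(\beta(\Theta))$ has image $\bigcup R_i$.* Whether $s_\Lambda$ vanishes at a point depends only on its image under $\beta$. So for every $\Lambda$ we have $f\in H_\Lambda\iff\Theta\subset H_\Lambda$, that is,
$$f(C)\cap\Lambda\ne\emptyset\iff\Big(\bigcup R_i\Big)\cap\Lambda\ne\emptyset .$$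
A general codimension-2 linear space through a point $q$ misses a given curve not containing $q$: project from $q$ to $\mathbb P^{r-1}$, where a general codimension-2 linear space misses the image of the curve. Using this for $q$ in one of the two curves and outside the other, we get $f(C)=\bigcup R_i$.

*Each $R_i$ is covered once.* We have $f_*[C]=\sum m_iR_i$ with all $m_i\ge1$. As $\deg R_i=a_i$, we get $\sum m_ia_i=d=\sum a_i$, so all $m_i=1$. Thus for each $i$ exactly one component $C_i$ maps onto $R_i$, birationally. Both $f|_{C_i}$ and $g_i$ are normalizations of $R_i$, so we may identify $C_i=\mathbb P^1$, uniquely, with $f|_{C_i}=g_i$. All other components are contracted.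

*The nodes on $C_i$ lie in a finite set fixed in advance.* Let $Q$ be a maximal connected contracted subcurve. By (2) it has at least $3$ external nodes. By maximality they lie on the $C_j$'s, and on distinct ones, because $C$ is a tree. A node $z\in C_i$ joins $C_i$ either to another $C_j$ or to such a $Q$, and $Q$ also meets some $C_j$ with $j\ne i$. In both cases $g_i(z)\in R_j$ for some $j\neq i$. So $z$ lies in the finite set $\Sigma_i=g_i^{-1}\big(\bigcup_{j\ne i}R_j\big)$.

*The fibre is a finite disjoint union of closed sets.* Consider a combinatorial type: a tree whose vertices are the $C_i$ and the $Q$'s, together with a choice of attaching points on the $C_i$, forming sets $S_i\subset\Sigma_i$. There are finitely many. The maps with these data form the image of a gluing morphism from a product of spaces $\overline M_{0,n_Q}$, one factor for each $Q$; this image is closed, since the product is projective. The tuple $S=(S_i)$ of sets of nodes on the $C_i$ is determined by $f$, because the identification $C_i=\mathbb P^1$ was unique. Intersecting the closed sets with $\beta^{-1}(\beta(\Theta))$ and collecting those with the same $S$, we see that $\beta^{-1}(\beta(\Theta))$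 is a finite disjoint union of closed subsets indexed by $S$.

*$\Theta$ is the part with all $S_i=\{0\}$.* Points of $\Theta$ have $S_i=\{0\}$. Conversely let $S_i=\{0\}$ for all $i$. Then each $C_i$ has one node, so it is a leaf of the tree. No two of them meet each other, since otherwise $C=C_i\cup C_j$, contradicting $n\ge3$. Removing leaves from a tree leaves it connected, so all $C_i$ are attached to one connected contracted curve $C_0$, each at its point $0$. Every component of $C_0$ has at least three special points, so $C_0$ with the attaching points is a stable $n$-pointed curve, and $f\in\Theta$.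

*Conclusion.* $\Theta$ is open and closed in $\beta^{-1}(\beta(\Theta))$ and connected, so it is a connected component of it. The fibres of $\varphi$ are the connected components of the fibres of $\beta$. Hence $\Theta$ is a fibre of $\varphi$. $\square$

## 5. A retraction onto $\overline M_{0,n}$ from transverse hyperplanes

**Step 3. Marking points by hyperplanes.** This step makes precise "the point $x_i$ near the chosen one". Let $\mathcal C\to X^*$, $f:\mathcal C\to\mathbb P^r$ be the universal family. Choose $w_i\in\mathbb P^1\setminus\{0\}$ where $g_i$ is immersive, and a hyperplane $\Pi_i\ni g_i(w_i)$ transverse to $g_i$ at $w_i$. Put $Z_i=f^{-1}(\Pi_i)\subset\mathcal C$. Let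
$$V\subset Z_1\times_{X^*}\cdots\times_{X^*}Z_n$$
be the open set of tuples $(x_i)$ of distinct smooth points of the fibre such that $f|_{\text{fibre}}$ is transverse to $\Pi_i$ at $x_i$, and $e:V\to X^*$ the projection.

The map $e$ is étale. Near such a point $x_i$ the map $\mathcal C\to X^*$ is smooth of relative dimension $1$, and a local equation of $Z_i$ has non-zero differential along the fibre. So $Z_i\to X^*$ is étale there, and fibre products of étale maps are étale. In particular $V$ is smooth.

Marking $w_i$ on the $i$-th tail gives $\iota_V:\overline M\to V$ with $e\circ\iota_V=\iota$. Put $\Theta_V=\iota_V(\overline M)$. Over $V$ we have the pulled back family $\mathcal C_V$ of nodal curves of genus $0$, with disjoint sections $x_1,\dots,x_n$ through smooth points.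

**Step 4. Stabilization.** This step constructs the retraction. We claim that stabilizing the $n$-pointed fibres gives a morphism $\rho:V\to\overline M$ and a contraction $c:\mathcal C_V\to\rho^*\mathcal C_{\overline M}$ over $V$, where $\mathcal C_{\overline M}$ is the universal curve. Étale-locally on $V$, add $q$ further disjoint sections through smooth points so that the family becomes stable. This gives a map to $\overline M_{0,n+q}$; compose it with Knudsen's forgetful map to $\overline M_{0,n}$ and use Knudsen's contraction of universal curves. On points the results do not depend on the choices, because stable $n$-pointed curves of genus $0$ have no automorphisms. Since $V$ and $\mathcal C_V$ are reduced and the targets separated, the local morphisms agree on overlaps, and they descend to $V$. Over the open set where the $n$-pointed fibres are already stable, $c$ is an isomorphism, being one on each fibre.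

On a curve of $\Theta_V$ each tail carries one mark and one node, so stabilization contracts exactly the tails, and
$$\rho\circ\iota_V=\mathrm{id}_{\overline M}.\tag{3}$$

**Lemma B.** There is a Zariski open $V''\supset\Theta_V$ in $V$ with $e^*\mathcal O(\Delta_k)\cong\rho^*\mathcal O(B_k)$ on $V''$ for all $k$.

*Proof.* *Part 0: the types of nodes.* This part writes $e^*\Delta_k$ as a sum of divisors indexed by subsets of marks. A node of a fibre of $\mathcal C_V\to V$ has a *type*: the induced splitting of the marks and of the degree. The type is locally constant on the singular locus $\mathrm{Sing}(\mathcal C_V/V)$, which is finite over $V$. On $\Theta_V$ a node is a tail node or a node of $C_0$, so the types there are of the form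
$$(I,a(I))\,\big|\,(I^c,a(I^c)),\qquad\emptyset\ne I\subsetneq[n].\tag{4}$$
Only finitely many types occur, and each locus of a given type has closed image in $V$. Let $V'\supset\Theta_V$ be the open set where only types (4) occur. On $V'$ every side of every node carries a mark. Let $D_I=D_{I^c}\subset V'$ be the reduced locus where a node of type $I$ occurs.

A fibre over $V'$ has at most one node of each type. Suppose two nodes $z,z'$ cut $C$ into $P,Q,P'$ with $Q$ in the middle, and induce the same splitting. If the side $P$ of $z$ corresponds to the side $P\cup Q$ of $z'$, then $Q$ has degree $0$ and exactly two external nodes, against (2). If $P$ corresponds to $P'$, then $P$ and $P'$ carry the same marks. Being disjoint they carry none, which is excluded on $V'$.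

So at $v\in V'$ with nodes $z_1,\dots,z_q$ of distinct types $I_1,\dots,I_q$ the divisor $D_{I_j}$ is $\{t_j=0\}$, where $t_j$ is the smoothing parameter. As $e$ is étale, the local structure of Section 2 gives
$$e^*\Delta_k=\sum_{\{I,I^c\}:\{a(I),a(I^c)\}=\{k,d-k\}}D_I .\tag{5}$$
At a general point of each component of $D_I$ the fibre has exactly one node, locally $xw=t$ with $t$ a reduced equation of $D_I$. Over a dense open subset of $V'$ the fibres are smooth, and $\rho$ maps it to $M_{0,n}$. So pullbacks of boundary divisors under $\rho$ are defined as divisors.

*Part 1: if $|I|,|I^c|\ge2$, then $\rho^*\delta_I=D_I$.* Supports first. If the fibre $C$ has a node splitting the marks as $I|I^c$, so has its stabilization, obtained by gluing the stabilizations of the two sides. Conversely, let the stabilization have such a node. Its preimage under $c$ is a node, or contains a chain of contracted components whose end nodes split the marks in the same way. So $C$ has a node splitting the marks as $I|I^c$, and on $V'$ its type must be (4).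

Multiplicity next. At a general point of a component of $D_I$ the fibre has two components, each with at least two marks and one node. So the pointed curve is already stable, and $\mathcal C_V$ is locally $\rho^*$ of the universal curve. The discriminant ideal, defined through the Fitting ideal of the relative differentials, commutes with base change. Computed on $\mathcal C_V$, locally $xw=t$, it is generated by $t$. Computed by base change it is generated by the pullback of an equation of $\delta_I$. So the multiplicity is $1$.

*Part 2: for $I=\{i\}$, $\mathcal O(D_{\{i\}})\cong\rho^*\mathcal L_i^{-1}$ on an open set containing $\Theta_V$.* Put $\mathcal L_i^V=x_i^*\omega_{\mathcal C_V/V}$. Pullback of differentials gives a map of line bundles $c^*:\rho^*\mathcal L_i\to\mathcal L_i^V$. It vanishes only at points where the component $E$ containing $x_i$ is contracted by $c$. On $V'$ every side of every node carries a mark. So if $E$ had three special points (marks and nodes), these would lead to three different marks, and $E$ would survive stabilization. Hence a contracted $E$ has at most two special points. One of them is $x_i$, and since $n\ge4$ and $C$ is connected,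 $E$ must carry exactly the mark $x_i$ and one node. So the point lies in $D_{\{i\}}$.

We show that $c^*$ vanishes to order exactly $1$ along each component of $D_{\{i\}}$. At a general point of such a component the fibre is a main component with $n-1\ge3$ marks and the tail $E\ni x_i$. Let the node be $xw=t$, where $x=0$ defines near the node the divisor $\mathcal E\subset\mathcal C_V$ swept out by the tails. So $w$ is a coordinate on $E$ and $x$ a coordinate on the main component. Let $\xi$ be a fibre coordinate of $\rho^*\mathcal C_{\overline M}$ near its $i$-th section, vanishing along that section. The map $c$ sends $\mathcal E$ to this section, so $c^*\xi$ is defined near $E$ and vanishes on $\mathcal E$. On the main component it restricts to a coordinate. Therefore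
$$c^*\xi=x\cdot u,\quad u\text{ a unit, near the node}.$$
Away from the node, $t$ is a reduced equation of $\mathcal E$, so there $c^*\xi=t\,h$ with $h$ regular. Near the node $xu=t\,h=xw\,h$, so $h=u/w$. Thus $h|_E$ has a simple pole at the node and no other pole, and $h|_E:E\to\mathbb P^1$ is an isomorphism. Since $c^*\xi$ vanishes along $x_i$ and $t\not\equiv0$, also $h$ vanishes along $x_i$. As $t$ comes from the base, the relative differential of $c^*\xi$ along $x_i$ is $t\,dh$, and $dh\ne0$ there. So the order is $1$, and
$$\mathcal L_i^V\cong\rho^*\mathcal L_i\otimes\mathcal O(D_{\{i\}}).$$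

Finally $\mathcal L_i^V$ is trivial near $\Theta_V$. By transversality $df$ identifies $(\mathcal L_i^V)^\vee=x_i^*T_{\mathcal C_V/V}$ with the pullback under $f\circ x_i$ of the normal bundle of $\Pi_i$, i.e. of $\mathcal O_{\mathbb P^r}(1)$. This pullback is trivial where $f\circ x_i$ avoids a fixed hyperplane not containing $g_i(w_i)$, an open set that contains $\Theta_V$ because $f\circ x_i=g_i(w_i)$ on $\Theta_V$. There $\mathcal O(D_{\{i\}})\cong\rho^*\mathcal L_i^{-1}$.

Let $V''$ be the intersection of $V'$ with these $n$ open sets. Summing Parts 1 and 2 over the pairs in (5) gives the definition (1) of $B_k$. $\square$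

**Step 5. All line bundles at once.** This step puts Lemma B in the form needed below. Fix $\Lambda$ with $\Lambda\cap\bigcup R_i=\emptyset$, put $s=s_\Lambda$ and $X_s=\{s\ne0\}\supset\Theta$, and shrink $V''$ so that $V''\subset e^{-1}(X_s)$. For $m=(m_0,m_1,\dots)\in\mathbb Z^{1+\lfloor d/2\rfloor}$ let
$$\mathcal L^m=\mathcal O_X\big(N(m_0H+\textstyle\sum_k m_k\Delta_k)\big).$$
Since $s$ trivializes $\mathcal O(NH)$ on $X_s$, Lemma B gives $e^*\mathcal L^m\cong\rho^*\mathcal O(N\sum m_kB_k)$ on $V''$. Applying $\iota_V^*$ and (3),
$$\iota^*\mathcal L^m\cong\mathcal O\big(N\textstyle\sum_k m_kB_k\big),\qquad e^*\mathcal L^m|_{V''}\cong\rho^*\iota^*\mathcal L^m .\tag{6}$$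
We choose the first isomorphisms for the generators of $\mathbb Z^{1+\lfloor d/2\rfloor}$ and extend them by tensor products, so they are compatible with multiplication of sections. The second isomorphism restricts along $\iota_V$ to an automorphism of $\iota^*\mathcal L^m$, a constant since $H^0(\overline M,\mathcal O^*)=\mathbb C^*$. Dividing by it, we may assume it is the identity along $\iota_V$.

## 6. Extending sections from the fibre, and the proof of Theorem 1

**Lemma C.** $H^0(X_s,L)\to H^0(\overline M,\iota^*L)$ is surjective for every $L=\mathcal L^m$.

*Proof.* Let $\sigma\in H^0(\overline M,\iota^*L)$.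

*A neighbourhood of $\Theta$ is isomorphic to one of $\Theta_V$.* In the analytic topology $e$ is a local homeomorphism, and it is injective on the compact set $\Theta_V$ because $\iota$ is injective. Then $e$ is injective on a neighbourhood of $\Theta_V$. Otherwise there are $u_j\ne v_j$ with $e(u_j)=e(v_j)$, both sequences approaching $\Theta_V$. After passing to subsequences they have limits $u,v\in\Theta_V$ with $e(u)=e(v)$, so $u=v$, contradicting injectivity of $e$ near $u$. So $e$ maps some open $\mathcal N$ with $\Theta_V\subset\mathcal N\subset V''$ biholomorphically onto an open neighbourhood $U$ of $\Theta$.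

*Holomorphic extension by the retraction.* By (6), $\rho^*\sigma$ is a section of $\rho^*\iota^*L\cong e^*L$. Transported by $e|_{\mathcal N}$ it is a holomorphic section $\tilde\sigma$ of $L|_U$. By the normalization in (6) and by (3), $\iota^*\tilde\sigma=\iota_V^*\rho^*\sigma=\sigma$.

*From holomorphic to algebraic.* Since $\varphi$ is proper and $\varphi^{-1}(y)=\Theta$ by Lemma A, there is an analytic neighbourhood $W$ of $y$ with $\varphi^{-1}(W)\subset U$. So $\tilde\sigma$ defines an element of the stalk
$$(\varphi^{an}_*L^{an})_y=(\varphi_*L)_y\otimes_{\mathcal O_{Y,y}}\mathcal O^{an}_{Y,y}$$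
(relative GAGA, SGA1 XII 4.2). Since $s$ is the pullback of a linear form on $\mathbb P^\nu$, we have $X_s=\varphi^{-1}(Y_s)$ with $Y_s$ finite over an affine open subset of $\mathbb P^\nu$, hence affine. So the stalk $(\varphi_*L)_y$ of the coherent sheaf $\varphi_*L$ is generated over $\mathcal O_{Y,y}$ by $H^0(Y_s,\varphi_*L)=H^0(X_s,L)$. Thus near $\Theta$
$$\tilde\sigma=\sum_jg_jt_j,\qquad t_j\in H^0(X_s,L),\ g_j\in\mathcal O^{an}_{Y,y}.$$
Pull back by $\iota$. Since $\varphi\circ\iota$ is constant with value $y$, the function $g_j$ becomes the constant $g_j(y)$, and $\sigma=\iota^*\big(\sum_jg_j(y)t_j\big)$. $\square$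

**Lemma F.** If $S$ is a finitely generated $\mathbb Z^k$-graded $\mathbb C$-algebra and $\Gamma\subset\mathbb Z^k$ a subgroup, then $S_\Gamma=\bigoplus_{\gamma\in\Gamma}S_\gamma$ is finitely generated.

*Proof.* Let $x_1,\dots,x_q$ be homogeneous generators. Then $S_\Gamma$ is spanned by the monomials $x^u$ with $u$ in $\mathcal U=\{u\in\mathbb N^q:\sum u_i\deg x_i\in\Gamma\}$, the intersection of $\mathbb N^q$ with a subgroup of $\mathbb Z^q$. By Dickson's lemma $\mathcal U\setminus\{0\}$ has finitely many minimal elements. If $u\ge v$ are both in $\mathcal U$, then $u-v\in\mathcal U$. So the minimal elements generate $\mathcal U$. $\square$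

**Step 6. End of the proof of Theorem 1.** This step turns surjectivity into finite generation. Suppose $X$ is an MDS. The line bundles $NH,N\Delta_1,\dots$ form a basis of $\operatorname{Pic}(X)_{\mathbb Q}$, so $R=\bigoplus_mH^0(X,\mathcal L^m)$ is a finitely generated $\mathbb C$-algebra. The element $s\in R$ is homogeneous of degree $(1,0,\dots,0)$. A section over $X_s$ extends to $X$ after multiplication by a power of $s$, so
$$R[1/s]=\bigoplus_mH^0(X_s,\mathcal L^m),$$
and this ring is finitely generated. By Lemma C restriction along $\iota$ maps it onto $\bigoplus_mH^0(\overline M,\iota^*\mathcal L^m)$, which is therefore finitely generated. Take the part $m_0=0$, finitely generated by Lemma F. By (6) it is $\bigoplus_{m\in\mathbb Z^{\lfloor d/2\rfloor}}H^0(\overline M_{0,n},\mathcal O(N\sum m_kB_k))$. $\blacksquare$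

## 7. Degrees that are powers of two: Theorem 2

In $a=(1,1,1,1)$ only the symmetric sum of boundary divisors appeared among the $B_k$; in $a=(1,2,4,8)$ each boundary divisor appeared alone. We use the second pattern in general.

**Step 1. Isolating each boundary divisor.** Let $n\ge5$ and $d\ge2^n-1$. Take
$$a_i=2^{i-1}\ (i<n),\qquad a_n=d-(2^{n-1}-1)\ge2^{n-1}.$$
Every boundary divisor of $\overline M_{0,n}$ is $\delta_I$ for a unique $I$ with $n\notin I$, $2\le|I|\le n-2$. Put $k=a(I)\le2^{n-1}-1\le\lfloor d/2\rfloor$. We claim $B_k=\delta_I$.

Every splitting of the marks has a unique side $J$ with $n\notin J\ne\emptyset$. If $\{a(J),d-a(J)\}=\{k,d-k\}$, then $a(J)=k$, because $d-a(J)\ge a_n\ge2^{n-1}>k$. By uniqueness of binary expansions $J=I$. This covers the terms $\delta_J$ in (1). It also covers the $\psi$-terms: $\psi_i$ with $i<n$ corresponds to $J=\{i\}$, and $\psi_n$ to $J=[n-1]$, the complement of $\{n\}$. Neither equals $I$, so no $\psi$-term occurs.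

**Step 2. Finite generation of the Cox ring of $\overline M_{0,n}$.** This step proves the last statement of the theorem. By Keel's theorem we may choose boundary divisors $\delta_{I_1},\dots,\delta_{I_\tau}$ forming a basis of $\operatorname{Pic}(\overline M_{0,n})_{\mathbb Q}$. They correspond to distinct $k$'s. If $X$ were an MDS, Theorem 1 and Lemma F, applied to the subgroup of $\mathbb Z^{\lfloor d/2\rfloor}$ spanned by these $k$'s, would show that
$$S=\bigoplus_{m\in\mathbb Z^\tau}H^0\big(\overline M_{0,n},\mathcal O(N\textstyle\sum_jm_j\delta_{I_j})\big)$$
is finitely generated. Since $\operatorname{Pic}(\overline M_{0,n})$ is finitely generated and equals $N^1$, $\overline M_{0,n}$ would be an MDS.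

**Step 3. The case $n=10$.** Here we get a contradiction directly. Let $S$ be as in Step 2 with $n=10$ and $d\ge2^{10}-1=1023$. Some multiple of any class of an effective divisor is the degree of a non-zero element of $S$. That degree is a sum of degrees of homogeneous generators of $S$, because some monomial in the generators must be non-zero in that degree. Conversely degrees of non-zero elements are effective classes. So $\mathrm{Eff}(\overline M_{0,10})$ would be generated by finitely many classes, hence closed and polyhedral, contradicting [CLTU]. So $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is not an MDS for $r\ge2$, $d\ge1023$, and by Fact 1 it is not log Fano. The case $r=d$ is included. $\blacksquare$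

## 8. Equal degrees: Corollary 3

Let $d\ge4$ and take $a=(1,\dots,1)$, $n=d$. For $2\le k\le\lfloor d/2\rfloor$ no single mark has degree $k$ or $d-k$, so
$$B_k=\delta_k:=\sum_{|I|\in\{k,d-k\}}\delta_I\qquad(\text{sum over unordered pairs }\{I,I^c\}).$$

**Step 1. The Picard group of the quotient.** We identify the line bundles on $Z=\overline M_{0,d}/S_d$; let $q:\overline M_{0,d}\to Z$ be the quotient map. The variety $Z$ is normal, $\mathbb Q$-factorial and projective, and $\operatorname{Pic}(Z)_{\mathbb Q}=\operatorname{Pic}(\overline M_{0,d})_{\mathbb Q}^{S_d}$. By Keel's theorem, averaging over $S_d$, the latter is spanned by the $\delta_k$, $2\le k\le\lfloor d/2\rfloor$. A numerically trivial class on $Z$ pulls back to a numerically trivial class, which is zero in $\operatorname{Pic}(\overline M_{0,d})_{\mathbb Q}$. So $\operatorname{Pic}(Z)_{\mathbb Q}=N^1(Z)_{\mathbb Q}$. The group $S_d$ permutes the components of $\delta_k$ transitively, so the prime divisor $q(\delta_k)$ pulls back to a multiple of $\delta_k$. Hence, after choosing a basis among the $\delta_k$, there is a multiple $N'$ of $N$ with $N'\delta_k=q^*E_k$, $E_k$ Cartier on $Z$.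

**Step 2. The Cox ring.** Since $(q_*\mathcal O)^{S_d}=\mathcal O_Z$, the sections of a line bundle on $Z$ are the $S_d$-invariant sections of its pullback. So the Cox ring of $Z$ with respect to the $E_k$ is the ring of $S_d$-invariants of $\bigoplus_mH^0(\overline M_{0,d},\mathcal O(N'\sum m_k\delta_k))$. If $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is an MDS, the latter ring is finitely generated by Theorem 1 and Lemma F. The invariants of a finite group acting on a finitely generated algebra are finitely generated. So $Z$ is an MDS. $\blacksquare$

## 9. Divisor classes from invariants of binary forms, and degrees two and three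

We turn to Theorem 4. We use repeatedly that a combination, with positive coefficients, of nef classes spanning $N^1(X)$ lies in the interior of the nef cone, hence is ample by Kleiman's criterion. The classes $H,\Delta_k$ span $N^1(X)$.

**Degree 2.** $X$ is the space of complete conics [FP], i.e. the blow-up of $\mathbb P^5$ along the Veronese surface, which has codimension $3$. With $h$ the hyperplane class and $E$ the exceptional divisor,
$$-K_X=6h-2E=2h+2(2h-E).$$
Both $h$ and $2h-E$ are base point free (they give the maps to $\mathbb P^5$ and to the dual $\mathbb P^5$), they are independent, and $\rho(X)=2$. So $-K_X$ is ample, and $X$, being smooth, is Fano.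

From now on $d\ge3$ and $r=d$. The formula of [P] reads
$$-K_X=(d+1)D_{deg}+2\Delta\qquad\text{(cf. Fact 2)}.\tag{7}$$

**Step 1. Automorphisms occur in codimension at least 2.** This lets us compare $X$ with the smooth stack $\mathcal X$ of stable maps. A general point of $\Delta_k$ is the map given by the complete linear system of a line bundle of degrees $k,d-k\ge1$ on a curve with two components. It is an embedding, so it has no automorphisms. Let $X^\circ=X\setminus\Delta$ be the locus of smooth domains. There a map with a non-trivial automorphism factors through a cover $\mathbb P^1\to\mathbb P^1$ of some degree $m\ge2$ with $m\mid d$. Maps of degree $d/m$ modulo reparametrization have dimension $(d+1)(\frac dm+1)-4$, covers with fixed target modulo source automorphisms have dimension $2m-2$, and $\dim X=(d+1)^2-4$. So the codimension is at least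
$$(d+1)d\big(1-\tfrac1m\big)-2(m-1)\ \ge\ \tfrac{(d+1)d}2-2(d-1)=\tfrac{d^2-3d+4}2\ \ge\ 2 .$$
So $\mathcal X$ is étale over $X$ in codimension $1$.

**Step 2. A formula for classes of invariant divisors.** We want the class of the closure of a divisor given on $X^\circ$ by an invariant polynomial. Let $\mathrm{Mat}$ be the space of tuples $f=\sum_{l=0}^dA_lx^l$, $A_l\in\mathbb C^{d+1}$: $d+1$ binary forms of degree $d$, written in the affine coordinate $x$. Then $X^\circ$ is the quotient by $GL_2$ of the base-point-free locus, whose complement has codimension $d\ge2$: one parameter for the common root, $d+1$ conditions. By Step 1 the quotient map is smooth off a set of codimension $\ge2$.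

Let $F\ne0$ be an $SL_2$-invariant homogeneous polynomial of degree $e$ on $\mathrm{Mat}$. Let $\mathrm{div}^\circ(F)$ be the closure in $X$ of the divisor that $F$ defines on $X^\circ$, and for general $A$ put
$$v_k(F)=\mathrm{ord}_t\,F\Big(\sum_lA_lt^{\max(k-l,0)}x^l\Big).$$

**Lemma G.**
$$\mathrm{div}^\circ(F)\sim_{\mathbb Q}\frac e{2d}H+\sum_k\Big(\frac{ek^2}{2d}-v_k(F)\Big)\Delta_k.\tag{8}$$

*Proof.* *A trait transverse to $\Delta_k$.* Put $f_t=\sum A_lt^{\max(k-l,0)}x^l$ with $A$ general, in particular with the $A_l$ linearly independent, so that $f_t$ has no base points for $t\neq0$. On $\mathbb P^1\times\mathbb A^1_t$ every term of $f_t$ vanishes to order at least $k$ at $(0,0)$. Blow up this point and divide by an equation of $k$ times the exceptional curve. In the chart $x=tu$ we get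
$$t^{-k}f_t=\sum_{l\le k}A_lu^l+\sum_{l>k}A_lt^{l-k}u^l,$$
which is $\sum_{l\le k}A_lu^l$ on the exceptional curve $t=0$. In the chart $t=x\tau$ we get
$$x^{-k}f_t=\sum_{l<k}A_l\tau^{k-l}+\sum_{l\ge k}A_lx^{l-k},$$
which is $\sum_{l\ge k}A_lx^{l-k}$ on the strict transform $\tau=0$ of $t=0$. So we have a family of stable maps whose central fibre has components of degrees $k$ and $d-k$. The total space is smooth at the node, with local equation $x\tau=t$, so the trait is transverse to $\Delta_k$. The central map is given by a complete linear system. Such maps form one dense $PGL_{d+1}$-orbit in $\Delta_k$, all pairs (curve, line bundle) in question being isomorphic. For general $A$ the central point is a general point of it. There $X$ is smooth by Step 1. So for a rational function on $X$ the order along $\Delta_k$ is the order in $t$ along this trait.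

*Comparison with $H$.* Let $\Lambda=\{\ell_1=\ell_2=0\}$ with independent linear forms $\ell_1,\ell_2$. The resultant $\mathrm{Res}(\ell_1f,\ell_2f)$ has degree $2d$, is an irreducible polynomial, and vanishes on $X^\circ$ exactly on the maps meeting $\Lambda$; so its divisor on $X^\circ$ is $H_\Lambda$. Moreover $v_k(\mathrm{Res})=k^2$. Along $f_t$ each of the two forms has $k$ roots of the form $tu+\cdots$, with $u$ a root of the part with $l\le k$, and its other roots and leading coefficient have order $0$. In the product of root differences exactly the $k^2$ differences of small roots have positive order, namely $1$ for general $A$.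

*The rational function.* $F^{2d}/\mathrm{Res}^e$ is $SL_2$-invariant and homogeneous of degree $0$, hence $GL_2$-invariant, hence a rational function on $X$. Its divisor is
$$2d\,\mathrm{div}^\circ(F)-eH_\Lambda+\sum_k\big(2d\,v_k(F)-ek^2\big)\Delta_k,\tag{9}$$
where we used that $H_\Lambda$ is prime and not contained in $\Delta$. Dividing by $2d$ gives (8). $\square$

**Step 3. Three applications.** We compute the classes used below.

* $F=\det$: $e=d+1$ and $v_k=\sum_{l<k}(k-l)=k(k+1)/2$. The divisor is $D_{deg}$: the polynomial $\det$ is irreducible, and no $\Delta_k$ lies in $D_{deg}$. Since $\frac{(d+1)k^2}{2d}-\frac{k(k+1)}2=-\frac{k(d-k)}{2d}$,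
$$D_{deg}=\tfrac1{2d}\Big((d+1)H-\sum_kk(d-k)\Delta_k\Big).\tag{10}$$
* For a hyperplane $\Pi=\{\ell=0\}$, $F=\mathrm{disc}(\ell f)$: $e=2d-2$. Along the trait $k$ roots have size $t$, so $v_k=2\binom k2=k(k-1)$. This defines $T_\Pi$, with class $T$.
* $d=4$, $F=I^3-cJ^2$, where $I,J$ are the quadratic and cubic invariants of the binary quartic $\ell f$, normalized so that $\mathrm{disc}=I^3-27J^2$ up to a scalar, and $c\ne27$. Here $e=6$ and $v_1=v_2=0$. For $k=1$ the quartic at $t=0$ is a general quartic with root $0$; since $SL_2$ moves any quartic to one with root $0$, $F$ is non-zero on it. For $k=2$ it is $b_2x^2+b_3x^3+b_4x^4$. Write a quartic as $\alpha_0x^4+4\alpha_1x^3+6\alpha_2x^2+4\alpha_3x+\alpha_4$. Then $I=\alpha_0\alpha_4-4\alpha_1\alpha_3+3\alpha_2^2$, and $J$ is the determinant of the matrix with rows $(\alpha_0,\alpha_1,\alpha_2),(\alpha_1,\alpha_2,\alpha_3),(\alpha_2,\alpha_3,\alpha_4)$. For $\alpha_3=\alpha_4=0$ this gives $I=3\alpha_2^2$, $J=-\alpha_2^3$, so $I^3=27J^2\ne0$ and $F=(27-c)J^2\ne0$. This defines $\mathfrak D_{\Pi,c}$, with class $\mathfrak D$.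

By (8),
$$d=3:\ T=\tfrac23(H+\Delta_1);\qquad d=4:\ T=\tfrac34H+\tfrac34\Delta_1+\Delta_2,\quad\mathfrak D=\tfrac34H+\tfrac34\Delta_1+3\Delta_2.\tag{11}$$

*Check on the curve $\Theta$ of Section 1.* There $H,\Delta_1,\Delta_2$ have degrees $0,-4,3$. So (10) gives $D_{deg}\cdot\Theta=\frac32-\frac32=0$, as found by hand. Next, $T\cdot\Theta=-3+3=0$: a general $\Pi$ cuts the four tails in four distinct points, so $T_\Pi$ is disjoint from $\Theta$ (see Step 4). And $\mathfrak D\cdot\Theta=-3+9=6$, the degree of $\overline M_{0,4}\to\overline M_{0,4}/S_4$, on which $S_4$ acts through $S_3$.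

**Step 4. $H,T,\mathfrak D$ are nef.** We show that suitable multiples are base point free. For $H$ this is Step 1 of Section 4. Let $f$ be any stable map. A general $\Pi$ avoids the images of nodes and contracted components and, by Bertini on each remaining component, meets $f$ transversally: $f^*\Pi$ consists of $d$ distinct smooth points. This is an open condition on maps; let $X_\Pi\subset X$ be the open set it defines.

On $X_\Pi\cap X^\circ$ the discriminant does not vanish, and $T_\Pi$ is the closure of its part in $X^\circ$. So $T_\Pi\cap X_\Pi=\emptyset$ and $f\notin T_\Pi$.

For $d=4$, marking the four points $f^*\Pi$ and stabilizing gives a morphism $X_\Pi\to\overline M_{0,4}/S_4\cong\mathbb P^1$. On $X_\Pi\cap X^\circ$ the ratio $[I^3:J^2]$ of the quartic $\ell f$ is defined ($I,J$ are not both $0$, as $\mathrm{disc}\ne0$) and depends only on the four roots up to projectivity and order. It extends to a morphism from the smooth curve $\overline M_{0,4}/S_4$ to $\mathbb P^1$. So we have a morphism $X_\Pi\to\mathbb P^1$ equal to $[I^3:J^2]$ on $X_\Pi\cap X^\circ$, and $\mathfrak D_{\Pi,c}\cap X_\Pi$ lies in its fibre over $[c:1]$. Choosing $c\ne27$ with $[c:1]$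 different from the value at $f$, we get $f\notin\mathfrak D_{\Pi,c}$.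

Finally, by (9), the divisors $2d\,T_\Pi$ for all $\Pi$ are linearly equivalent, since the integers $e,v_k$ and the class of $H_\Lambda$ do not vary. The same holds for $2d\,\mathfrak D_{\Pi,c}$, $c\ne27$. So a fixed multiple of all $T_\Pi$ (resp. of all $\mathfrak D_{\Pi,c}$) lies in one linear system of Cartier divisors, which has no base points by the above.

**Degree 3.** By (10) and (7), $D_{deg}=\frac23H-\frac13\Delta_1$ and
$$-K_X=4D_{deg}+2\Delta=\tfrac83H+\tfrac23\Delta_1=2H+T.$$
The nef classes $H,T$ span $N^1(X)$, so $-K_X$ is ample. $X$ has finite quotient singularities, hence is klt. So $X$ is log Fano with $B=0$.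

## 10. Degree four

For $d=4$,
$$D_{deg}=\tfrac58H-\tfrac38\Delta_1-\tfrac12\Delta_2,\quad-K_X=\tfrac{25}8H+\tfrac18\Delta_1-\tfrac12\Delta_2,\quad-K_X-D_{deg}=\tfrac52H+\tfrac12\Delta_1.\tag{12}$$
Since $-K_X\cdot\Theta=-2$, the choice $B=0$ is impossible. The obvious boundary is $B_0=D_{deg}+\frac12\Delta_1$, for which $-(K_X+B_0)=\frac52H$. This just fails, for two reasons. First, $H$ is nef but not ample, being $0$ on $\Theta$. Second, $D_{deg}$ has coefficient $1$, so the pair is not klt. If we lower the coefficient of $D_{deg}$ to $1-t$, we gain $tD_{deg}$ in $-(K_X+B)$, which does not help on $\Theta$, as $D_{deg}\cdot\Theta=0$. We need an effective divisor $M$, not containing $D_{deg}$, whose class is negative enough on the boundary that subtracting $tM$ creates positivity.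

**Step 1. The auxiliary divisor $M$.** Project from a coordinate point $o\in\mathbb P^4$: delete one row of the $5\times5$ matrix of $f$ to get a $4\times5$ matrix $\pi_of$ with columns indexed by $l=0,\dots,4$. Let $y_l$ be its maximal minor omitting column $l$. As an $SL_2$-representation $\Lambda^4\mathrm{Sym}^4\cong\mathrm{Sym}^4$; let $J$ be its non-zero cubic invariant and
$$F_J=J(y_0,\dots,y_4),$$
an $SL_2$-invariant of degree $12$ on $\mathrm{Mat}$. It is non-zero, since the minors $y$ can be arbitrary. The torus of $SL_2$ acts on $y_l$ with weight $\pm(2l-4)$, so $J$ involves only monomials $y_ay_by_c$ with $a+b+c=6$. In the family of Lemma G column $l$ is multiplied by $t^{\max(k-l,0)}$, so $y_l$ is divisible by $t^{k(k+1)/2-\max(k-l,0)}$.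

* $k=1$: $y_0$ has exponent $0$, the other $y_l$ exponent $1$. At most one of $a,b,c$ is $0$, as all are $\le4$. So $v_1(F_J)\ge3-1=2$.
* $k=2$: the exponent of $y_ay_by_c$ is $9-\sum\max(2-l,0)$, the sum over $l=a,b,c$. The possible $\{a,b,c\}$ are $\{0,2,4\},\{0,3,3\},\{1,1,4\},\{1,2,3\},\{2,2,2\}$, for which the sum is $2,2,2,1,0$. So $v_2(F_J)\ge7$.

By (8) with $e=12$, $2d=8$, the effective divisor $M=\mathrm{div}^\circ(F_J)+(v_1-2)\Delta_1+(v_2-7)\Delta_2$ has class
$$M=\tfrac32H+(\tfrac32-2)\Delta_1+(6-7)\Delta_2=\tfrac32H-\tfrac12\Delta_1-\Delta_2 .$$
On $\Theta$ it has degree $2-3=-1$, as wanted. Moreover $D_{deg}\not\subset\mathrm{Supp}\,M$: $F_J$ depends only on $\pi_of$, which can be any $4\times5$ matrix while the remaining row of $f$ is $0$. So $F_J\not\equiv0$ on the irreducible hypersurface $\det=0$.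

**Step 2. The boundary and ampleness.** For rational $0<t\ll1$ put
$$B_t=(1-t)D_{deg}+(\tfrac12-\tfrac t8)\Delta_1+tM .$$
It is effective. By (12) and (11),
$$\begin{aligned}-(K_X+B_t)&\equiv\tfrac52H+\tfrac12\Delta_1+tD_{deg}-(\tfrac12-\tfrac t8)\Delta_1-tM\\&=(\tfrac52-\tfrac{7t}8)H+\tfrac t4\Delta_1+\tfrac t2\Delta_2\\&=(\tfrac52-\tfrac{9t}8)H+\tfrac t4T+\tfrac t{12}\mathfrak D.\end{aligned}$$
(The last line: $\frac t4T+\frac t{12}\mathfrak D=\frac t4H+\frac t4\Delta_1+\frac t2\Delta_2$.) The nef classes $H,T,\mathfrak D$ are independent and span $N^1(X)$, so $-(K_X+B_t)$ is ample. It remains to prove that $(X,B_t)$ is klt for small $t$.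

**Step 3. Reduction to smooth charts.** We replace $X$ by smooth varieties. $X$ is covered by the images of finitely many étale maps $U/G\to X$, where $U$ is a smooth étale chart of $\mathcal X$ and $G$ a finite group acting on $U$. By Step 1 of Section 9 the finite maps $U\to U/G$ are étale in codimension $1$. By Kollár–Mori, Prop. 5.20, and because klt is étale-local, it suffices to show that the pullback of $(X,B_t)$ to each $U$ is klt for $0<t\ll1$. We write $D,\Delta_1,M$ for the pullbacks to $U$ of $D_{deg},\Delta_1,M$.

**Step 4. $D$ and $\Delta_1$ in common smooth coordinates.** This step shows that $D$ looks like a determinant, independent of the node parameters. On $U$ the sheaf $\mathcal E=\pi_*f^*\mathcal O(1)$ is locally free of rank $5$ (here $\pi$ is the projection of the universal curve). Let $U'\to U$ be its frame bundle, a $GL_5$-torsor whose points are triples $(C,f,\text{basis of }H^0(C,f^*\mathcal O(1)))$. Writing the pullbacks of the five coordinate linear forms in the basis gives a morphism $A:U'\to\mathrm{Mat}_5$. The image of $f$ lies in a hyperplane iff these pullbacks are linearly dependent, so the preimage of $D$ in $U'$ is $\{\det A=0\}$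 as a set. Near a given point $u_0\in U$, after an étale localization, let $t_1,\dots,t_q$ be the smoothing parameters of the nodes of the curve at $u_0$.

We claim that, after shrinking $U$ around $u_0$, the map $(A,t_1,\dots,t_q):U'\to\mathrm{Mat}_5\times\mathbb A^q$ is smooth. Consider a point of $U'$ over $u_0$. The map $(t_j)$ is smooth there, being the composition of the smooth maps $U'\to U\to\mathbb A^q$ (Section 2). Moreover, fix $C$, $L=f^*\mathcal O(1)$ and the basis. The five sections defining $f$ can be deformed to first order in an arbitrary direction of $H^0(C,L)^5=\mathrm{Mat}_5$. Since $C$ is deformed trivially, all $dt_j=0$, while $dA$ is arbitrary. So $d(A,t)$ is surjective at all points over $u_0$. Changing the basis multiplies $A$ by an invertible matrix and does not change $t$. So the open set of $U'$ where $(A,t)$ is smooth is $GL_5$-invariant, i.e. the preimage of an open set of $U$, and this open set contains $u_0$.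

In particular $\{\det A=0\}$ is reduced. So it is the divisor pulled back from $D$, and $D$ is reduced.

**Step 5. A log resolution of the determinant.** We resolve $(\mathrm{Mat}_5,\{\det=0\})$ explicitly. Blow up in $\mathrm{Mat}_5$ successively the (strict transforms of the) loci of corank $\ge c$, for $c=5,4,3,2$. We claim: all centres are smooth; the exceptional divisors $E_c$ together with the strict transform of $\{\det=0\}$ have normal crossings with smooth components; and $E_c$ has discrepancy $(c^2-1)-c$ with respect to $(\mathrm{Mat}_5,\{\det=0\})$.

*Smallest case.* In $\mathrm{Mat}_2=\mathbb A^4$, $\det=0$ is a quadric cone. One blows up the origin, with discrepancy $3$ for $K$ and multiplicity $2$ for $\det$, so $3-2=1$.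

*Crossings, by induction on $c$ for $\mathrm{Mat}_c$.* For $c=1$ there is nothing to blow up and $\{\det=0\}$ is a coordinate hyperplane. For $c\ge2$ blow up the origin. In the chart $a_{11}=s$, $a_{ij}=sb_{ij}$, $b_{11}=1$, use as coordinates $s$, $b_{i1},b_{1j}$ $(i,j\ge2)$ and the Schur complement
$$B'=(b_{ij}-b_{i1}b_{1j})_{i,j\ge2}\in\mathrm{Mat}_{c-1}.$$
The matrix $b$ has the same corank as $B'$ and $\det b=\det B'$. So $\det=s^c\det B'$, the exceptional divisor is $s=0$, and the strict transforms of the loci of corank $\ge j$, $j<c$, are the loci where $B'$ has corank $\ge j$. By row and column permutations the other charts are similar, and these charts cover the whole blow-up. The chart is smooth over $\mathbb A^1_s\times\mathrm{Mat}_{c-1}$, and the remaining blow-ups are the pullback of those for $\mathrm{Mat}_{c-1}$. So the claim for $\mathrm{Mat}_{c-1}$ implies that for $\mathrm{Mat}_c$.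

*Discrepancies.* The locus of corank $\ge c$ has codimension $c^2$, and near its general point, where the corank is exactly $c$ and the earlier blow-ups do nothing, $\det$ has multiplicity $c$. So $E_c$ has discrepancy $(c^2-1)-c$. For $c\ge2$ this is $\ge1$.

**Step 6. Discrepancies of $(U,D+\frac12\Delta_1)$.** We show that every divisor over $U$ which is not a component of $D$ has discrepancy $>-1$ with respect to $(U,D+\frac12\Delta_1)=(U,B_0)$. Pull the resolution of Step 5 back by the smooth map $(A,t)$. We get $\mu:\tilde U\to U'$ with $\tilde U$ smooth over $\widetilde{\mathrm{Mat}_5}\times\mathbb A^q$. So the strict transform of $\{\det A=0\}$, which is smooth, the preimages of the $E_c$, and the divisors $\{t_j=0\}$ together have simple normal crossings. Define $\tilde B$ by $K_{\tilde U}+\tilde B=\mu^*(K_{U'}+\{\det A=0\}+\frac12\Delta_1')$, where $\Delta_1'$ is the preimage of $\Delta_1$, a product of some of the $t_j$. The $E_c$ do not occur in the pullbacks of the $t_j$. So $\tilde B$ has coefficient $1$ along the strict transform of $\{\det A=0\}$, coefficients $\frac12$ or $0$ along the $\{t_j=0\}$, and coefficients $\le-1$ along the $E_c$.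

By Kollár–Mori, 2.31, if a divisor with simple normal crossings has coefficients $b_i\le1$, the discrepancy of every exceptional divisor over that smooth variety is at least the minimum of $1$, the $1-b_i$, and the $1-b_i-b_j$ for components $i\ne j$ that meet. Components of the strict transform of $\{\det A=0\}$ are disjoint, so the pairs of coefficients $1,1$ do not occur, and this minimum is at least $1-1-\frac12=-\frac12$. The divisors on $\tilde U$ itself other than components of that strict transform have discrepancy $\ge-\frac12$. Hence every divisor over $U'$ which is not a component of $\{\det A=0\}$ has discrepancy $>-1$. Locally $U'=U\times GL_5$, and a divisor $G$ over $U$ and the divisor $G\times GL_5$ over $U'$ have the same discrepancy. This proves the assertion on $U$.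

**Step 7. Perturbation.** We pass from $B_0$ to $B_t$. Take a log resolution of $(U,D+\Delta+M)$. It involves finitely many divisors: exceptional ones and strict transforms of components of $D$, $\Delta$ and $M$. Those which are not components of $D$ have discrepancy $>-1$ with respect to $(U,B_0)$ by Step 6. Their discrepancies with respect to $(U,B_t)$ are affine functions of $t$, so they remain $>-1$ for $0<t\ll1$. The components of $D$ have coefficient exactly $1-t<1$ in $B_t$, because $D_{deg}\not\subset\mathrm{Supp}\,M$. So on the log resolution all coefficients of the crepant boundary are $<1$, and $(U,B_t)$ is klt for $0<t\ll1$. Finitely many charts suffice, so one $t$ works for all.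

Thus $(X,B_t)$ is klt with $-(K_X+B_t)$ ample, $\overline{\mathcal M}_{0,0}(\mathbb P^4,4)$ is log Fano, and it is an MDS by Fact 1. Together with the cases $d=2,3$ of Section 9 this proves Theorem 4. $\blacksquare$
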